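# Heavy clusters and upward growth on nonunimodular transitive graphs

## 1. The regular tree with a fixed end

Fix an integer $q\ge 2$ and let $T$ be the $(q+1)$-regular tree. An *end* of $T$ is a class of rays, two rays being equivalent when they share a tail. Fix an end $\xi$. Each vertex $x$ starts exactly one ray in the class $\xi$; the second vertex of this ray is the *parent* $\mathrm{par}(x)$, and the other $q$ neighbors of $x$ are its *children*. Fix a root $o$ and put $v_k=\mathrm{par}^k(o)$. For each vertex $x$ there are $i,j\ge 0$ with $\mathrm{par}^j(x)=v_i$. The number $i-j$ does not depend on the choice of $i,j$, and we call it the *level* of $x$. So $o$ has level $0$ and a parent is one level above its child.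

Let $\Gamma$ be the group of automorphisms of $T$ that fix $\xi$. Its elements commute with $\mathrm{par}$. It is transitive on vertices: given $x,y$, send $\mathrm{par}^k(x)$ to $\mathrm{par}^k(y)$ for all $k$, and match the remaining children and the $q$-ary trees hanging below them. Let $m$ be a left Haar measure on $\Gamma$, let $\Gamma_x$ be the stabilizer of $x$, and give each vertex the weight
$$\mathbf w(x)=\frac{m(\Gamma_x)}{m(\Gamma_o)} .$$
To compute it, take $z=\mathrm{par}^j(x)=v_i$. An element fixing $x$ fixes $z$, so $\Gamma_x\subseteq \Gamma_z$, and $\Gamma_z$ permutes the $q^j$ descendants of $z$ in generation $j$ transitively. Hence $[\Gamma_z:\Gamma_x]=q^j$, and likewise $[\Gamma_z:\Gamma_o]=q^i$. So $\mathbf w(x)=q^{i-j}=q^{\text{level of }x}$.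

Two things can be asked about these weights.

*Counting.* How many vertices $x$ in the ball $B_n(o)$ can be reached from $o$ by a path along which the weights never decrease? Every edge changes the level by one, so such a path only climbs, and the vertices are $v_0,\dots,v_n$. The count is $U_n=n+1$, which is linear in $n$.

*Percolation.* Keep each edge with probability $p$, independently (Bernoulli$(p)$ bond percolation), and let $C(o)$ be the cluster of $o$. Can $C(o)$ have infinite total weight? Not if $p<1$. Almost surely some edge of the ray $v_0v_1v_2\cdots$ is closed. If the first closed one is $v_kv_{k+1}$, then $C(o)$ lies among the vertices joined to $v_k$ by open paths inside the set of descendants of $v_k$. The expected weight of the latter set is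
$$\sum_{j\ge0} q^j\,p^j\,q^{k-j}=\frac{q^k}{1-p}<\infty ,$$
since there are $q^j$ descendants in generation $j$, each of weight $q^{k-j}$ and joined to $v_k$ with probability $p^j$. So for each $k$ this set has finite weight almost surely, and $\mathbf w(C(o))<\infty$ almost surely for every $p<1$. At $p=1$ the cluster contains the whole ray and has infinite weight. For $1/q<p<1$ the cluster can be infinite, but its weight is finite.

So here the upward count is linear, and the critical value $p_h$ for clusters of infinite weight equals $1$. The proof used that there is only one way up, so that one closed edge blocks it.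

## 2. A second direction, and what changes in general

Replace $T$ by $T\times\mathbb Z$: join $(x,s)$ to $(y,s)$ when $xy$ is an edge of $T$, and join $(x,s)$ to $(x,s\pm1)$. The group is $\Gamma\times\mathbb Z$, with $\Gamma$ as above. The stabilizer of $(x,s)$ is $\Gamma_x\times\{0\}$, so the weight of $(x,s)$ is $q^{\text{level of }x}$. Horizontal steps keep the weight, so the vertices reached from $(o,0)$ by nondecreasing paths are the $(v_i,s)$ with $i\ge 0$, $s\in\mathbb Z$, at distance $i+|s|$. Hence
$$U_n=\sum_{i=0}^n\bigl(2(n-i)+1\bigr)=(n+1)^2 .$$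
The vertices $(v_i,s)$ with $i,s\ge0$ span a copy of the quadrant $\mathbb N^2$, all of whose weights are at least $1$. For $p_c(\mathbb N^2)<p<1$ the cluster of $(o,0)$ contains infinitely many of them with positive probability, so $p_h\le p_c(\mathbb N^2)<1$.

In both examples, linear upward growth goes with $p_h=1$ and faster upward growth with $p_h<1$. Is this so for every nonunimodular vertex-transitive graph? This question is taken from Grigory Terlov and Ádám Timár, "Weighted-amenability and percolation", arXiv:2502.02560 (2025). The answer is yes, and these notes prove it.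

What changes in general is that we no longer see the picture. If $U_n$ is not $O(n)$, a sensible first attempt is to percolate directly on the graph of vertices reachable by nondecreasing paths, and to quote the theorem that superlinear growth gives $p_c<1$. That theorem needs a quasi-transitive graph, and the reachable set is not assumed to be one. For graphs without symmetry the implication is false. Take the *comb* on $\mathbb N^2$: all vertical edges $(i,j)(i,j+1)$, but horizontal edges only on the line $j=0$. The ball of radius $n$ around the origin has $\binom{n+2}{2}$ vertices. Yet for $p<1$ the cluster of the origin reaches almost surely only finitely far along the base line, and almost surely only finitely far up each tooth, so it is finite, and by the same argument so is every other cluster. Thus $p_c=1$. The count alone is not enough. We shall never use "$U_n$ is large" to percolate. Instead we find an algebraic condition on $\Gamma$, show that its failure produces a tree, a quadrant or a transitive graph of superlinear growth inside $G$, and show separately that linear upward growth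 forces the condition.

## 3. Weights, the homomorphism $\delta$, and monotone paths

Throughout, $G$ is a connected, locally finite, infinite (simple) graph with vertex set $V$ and graph metric $d$, and $\Gamma$ is a closed subgroup of $\mathrm{Aut}(G)$, transitive on $V$ and nonunimodular. The topology on $\Gamma$ is pointwise convergence. In it vertex stabilizers are compact and open, and pointwise stabilizers of finite sets form a base of neighborhoods of $1$. So $\Gamma$ is locally compact and totally disconnected. Fix a root $o$ and write $K=\Gamma_o$, with $m$ a left Haar measure.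

**Definition (weights).** $\displaystyle \mathbf w(x)=\frac{m(\Gamma_x)}{m(\Gamma_o)}=\frac{|\Gamma_xo|}{|\Gamma_ox|}$, $\ h=\log \mathbf w$, and $\mathbf w(C)=\sum_{x\in C}\mathbf w(x)$.

The two expressions agree because $m(\Gamma_x)/m(\Gamma_x\cap\Gamma_o)=[\Gamma_x:\Gamma_x\cap\Gamma_o]=|\Gamma_xo|$, and similarly with $x,o$ exchanged.

**Definition (heavy clusters).** A cluster of Bernoulli$(p)$ bond percolation is heavy if its weight is infinite, and
$$p_h=p_h(G,\Gamma)=\inf\{p\in[0,1]:\ \mathbb P_p(\mathbf w(C(o))=\infty)>0\}.$$

**Definition (upward growth).** A *monotone path from $x$* is a path of $G$ starting at $x$ along which $\mathbf w$ is nondecreasing. $U(x)$ is the set of endpoints of monotone paths from $x$, and $U_n=|U(o)\cap B_n(o)|$. We also let $U_n'\le U_n$ be the number of endpoints of monotone paths from $o$ of length at most $n$. Upward growth is *linear* if there is $C<\infty$ with $U_n\le Cn$ for all $n\ge1$, and *nonlinear* otherwise.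

In §1 we had $U_n=U_n'=n+1$. Adding to $T$ the edges from each vertex to its grandparent does not change $\Gamma$ or the weights. There $U(o)=\{v_0,v_1,\dots\}$ and each edge changes the level by at most $2$, so $U_n=2n+1$.

**The homomorphism $\delta$.** Put $\delta(\gamma)=\mathbf w(\gamma o)$. Since $\Gamma_{\gamma o}=\gamma K\gamma^{-1}$ and $m$ is left invariant, $\delta(\gamma)=m(\gamma K\gamma^{-1})/m(K)=m(K\gamma^{-1})/m(K)$. The measure $A\mapsto m(A\gamma^{-1})$ is again left invariant, hence a constant multiple of $m$, and the constant is $\delta(\gamma)$. So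
$$\delta(\gamma)=\frac{m(A\gamma^{-1})}{m(A)}=\frac{m(\gamma A\gamma^{-1})}{m(A)}\qquad\text{for every compact open } A\neq\emptyset .$$
Applying right multiplication by $\gamma'^{-1}$ and then $\gamma^{-1}$ gives $\delta(\gamma\gamma')=\delta(\gamma)\delta(\gamma')$. Writing $x=\gamma'o$ we get
$$\mathbf w(\gamma x)=\delta(\gamma)\,\mathbf w(x). \tag{1}$$
By definition $\delta$ is constant on cosets $\gamma K$, so it is continuous. It is therefore trivial on compact subgroups, since $\mathbb R_{>0}$ has no nontrivial compact subgroup. It is nontrivial because $\Gamma$ is nonunimodular. Let $\Gamma^0=\ker\delta\supseteq K$; it is open, closed and normal. By (1), $U(\gamma x)=\gamma U(x)$.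

**Sets of cosets.** If $A=AK\subseteq\Gamma$, then $A$ is a union of cosets $\gamma K$, which correspond to the points of $Ao$. So $A$ is open, and it is compact if and only if $Ao$ is finite.

**Generators.** Let $E=\{\gamma\in\Gamma: d(o,\gamma o)\le1\}$. Then $E=E^{-1}=KEK$, and $E$ is compact because $Eo=B_1(o)$ is finite. Let $o=x_0,x_1,\dots,x_n$ be a path; choose $\gamma_0=1$ and $\gamma_i$ with $\gamma_io=x_i$, where $\gamma_n$ may be any prescribed element taking $o$ to $x_n$. Then
$$\gamma_i=\gamma_{i-1}e_i\ \text{ with } e_i\in E,\qquad h(x_i)-h(x_{i-1})=\log\delta(e_i). \tag{2}$$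
So $E$ generates $\Gamma$. Since $E$ is a finite union of cosets of $K$, $\log\delta(E)$ is finite. Hence $\Lambda:=\log\delta(\Gamma)\subset\mathbb R$ is finitely generated and torsion free, and nontrivial: $\Lambda\cong\mathbb Z^r$ with $r\ge1$.

## 4. The equivalence theorem

**Main Theorem.** The following are equivalent.

* (a) Upward growth is linear.
* (b) $p_h(G,\Gamma)=1$.
* (c) There are $t\in\Gamma$ with $\delta(t)>1$, $\Gamma=\Gamma^0\langle t\rangle$, and a compact open subgroup $W\le\Gamma^0$ with $W\subseteq tWt^{-1}$ and $\Gamma^0=\bigcup_{n\ge0}t^nWt^{-n}$.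
* (d) $\Gamma$ acts vertex-transitively on a locally finite infinite tree $T$ fixing an end of $T$, and there is a $\Gamma$-equivariant map $V\to V(T)$ with finite fibers.

In particular, for every such pair $(G,\Gamma)$, upward growth is nonlinear if and only if $p_h(G,\Gamma)<1$. The same holds with $U_n'$ in place of $U_n$.

**Complements.** (1) Gap: either $U_n\le Cn$ for all $n\ge1$ with some $C<\infty$, or $U_n\ge U_n'\ge cn^2$ for all $n\ge1$ with some $c>0$. (2) Conditions (c) and (d) depend only on $\Gamma$ acting on $V$; so neither linearity of upward growth nor "$p_h<1$" depends on the $\Gamma$-invariant, locally finite, connected edge set. (3) If $p_h=1$, then $\delta(\Gamma)=q^{\mathbb Z}$ for an integer $q\ge2$.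

Condition (c) can be read off the example of §1. There $W=\Gamma_o$, and $t$ is any element with $to=v_1$. Then $tWt^{-1}=\Gamma_{v_1}\supseteq\Gamma_o$. The group $\Gamma^0$ consists of the level-preserving elements. If $g$ is one, the rays of $o$ and $go$ merge, so $gv_n=\mathrm{par}^n(go)=v_n$ for some $n$, that is, $g\in t^nWt^{-n}$.

The order of proof: §§5–8 show that if (c) fails then $p_h<1$, which is (b)$\Rightarrow$(c). §9 shows (c)$\Rightarrow$(a) and (c)$\Rightarrow$(b). §10 shows (a)$\Rightarrow$(c). §11 shows (c)$\Leftrightarrow$(d), and §12 proves the complements. We quote the following.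

* *DGRSY* (Duminil-Copin, Goswami, Raoufi, Severo, Yadin, Duke Math. J. 169 (2020) 3539–3563): an infinite connected locally finite quasi-transitive graph with $\limsup|B_n|/n=\infty$ has $p_c<1$.
* *Losert* (Math. Z. 195 (1987) 109–117): a compactly generated locally compact group of polynomial growth has a compact normal subgroup $N$ such that the quotient by $N$ is a Lie group. (Polynomial growth: $m(S^n)$ is bounded by a polynomial in $n$, for a compact generating neighborhood $S$ of $1$.)
* *Gromov's theorem* and the *Bass–Guivarc'h formula*, in the form: an infinite finitely generated group of at most linear growth is virtually $\mathbb Z$.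
* $p_c<1$ for the binary tree and for the quadrant $\mathbb N^2$.

## 5. Pushing percolation forward along a map

In §2 the quadrant sat inside the graph. In general we only map a good graph into $V$, with bounded distortion. The first lemma says that this is enough.

**Lemma 1.** Let $X$ be a connected simple countable graph with $p_c(X)<1$. Let $\varphi:V(X)\to V$ have fibers of size at most $M$, with $d(\varphi(x),\varphi(y))\le R$ for all edges $xy$ of $X$ (some $R\ge1$), and with $h\circ\varphi$ bounded below. Then $p_h(G,\Gamma)<1$.

*Proof.* **Step 1: bound the overlap of the image paths.** For each edge $e=xy$ of $X$ choose a geodesic $\pi_e$ in $G$ from $\varphi(x)$ to $\varphi(y)$; its length is at most $R$. If an edge $f$ of $G$ lies on $\pi_e$, then $\varphi(x)$ and $\varphi(y)$ are within distance $R$ of a fixed endpoint of $f$. So $f$ lies on at most $N_0:=(M|B_R(o)|)^2$ of the paths.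

**Step 2: build a percolation on $G$ from private coins.** Choose $q<1$ with $q^R>p_c(X)$, and let $Y_{e,f}$, for $f\in\pi_e$, be i.i.d. Bernoulli$(q)$. Declare $f$ open, $\omega(f)=1$, if $Y_{e,f}=1$ for some $e$ with $f\in\pi_e$. The $\omega(f)$ depend on disjoint families of variables, so they are independent, and
$$P(\omega(f)=1)\le p:=1-(1-q)^{N_0}<1 .$$
Opening further edges independently, one by one, turns $\omega$ into Bernoulli$(p)$ percolation; so $\omega$ is dominated by Bernoulli$(p)$.

**Step 3: find an infinite cluster on $X$.** Call $e$ *good* if $Y_{e,f}=1$ for all $f\in\pi_e$. For different $e$ these events again depend on disjoint families of variables, so they are independent, and each has probability at least $q^R>p_c(X)$. Hence the good edges dominate Bernoulli$(q^R)$ percolation on $X$. As $X$ is countable, some vertex $x_0$ lies in an infinite good cluster with positive probability.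

**Step 4: transfer to $G$.** If $e=xy$ is good, $\pi_e$ is open in $\omega$. So on the event of Step 3 the $\omega$-cluster of $\varphi(x_0)$ contains the image of an infinite set. This image is infinite because fibers are finite, and its weights are bounded below. So that cluster is heavy. Heaviness is an increasing event, so $\mathbb P_p(\mathbf w(C(\varphi(x_0)))=\infty)>0$. By (1), $\mathbf w(\gamma C)=\delta(\gamma)\mathbf w(C)$, so by transitivity heaviness has the same probability at $\varphi(x_0)$ and at $o$. Hence $p_h\le p<1$. $\square$

## 6. Words in $b$ and $t$: branching or absorption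

With $\delta(t)>1$ and $b\in\Gamma^0$, an obvious candidate is a binary tree of words: at each step append $t$ or $bt$. Heights increase, so if distinct words give distinct vertices, Lemma 1 applies. They may collapse: in the tree of §1 with $b\in\Gamma_o$ and $to=v_1$ we have $bto=to$. In $T\times\mathbb Z$, with $b$ the unit translation of $\mathbb Z$ commuting with $t$, the endpoint of a word depends only on its length and on the number of $b$'s. The next lemma extracts information from collapse: if every $b$ in a compact set $B$ fails, then $B$ lies in a compactly generated group that $t^{-1}$ conjugates into itself.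

**Lemma 2.** Let $\delta(t)>1$, and let $B\subseteq\Gamma^0$ be compact with $1\in B=B^{-1}=KBK$. Then either $p_h<1$, or there is a compactly generated open subgroup $W$ with $B\subseteq W\subseteq\Gamma^0$ and $t^{-1}Wt\subseteq W$.

*Proof.* **Step 1: the sets that record collisions.** Put $B_i=t^iBt^{-i}$ and $D_k=B_1\cdots B_kB_k\cdots B_1$. Since $B=KBK$ is open, all these sets are open. As $1\in B_{k+1}$, $D_k\subseteq D_{k+1}$. Also $K\subseteq B$, because $1\in B=KBK$, and $B_i=B_i^{-1}$.

**Step 2: if some $b\in B$ lies in no $D_k$, words do not collide.** For $\varepsilon\in\{0,1\}^n$ let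
$$g_\varepsilon=b^{\varepsilon_1}t\,b^{\varepsilon_2}t\cdots b^{\varepsilon_n}t,\qquad \varphi(\varepsilon)=g_\varepsilon o,$$
on the binary tree of finite words. Then $h(\varphi(\varepsilon))=n\log\delta(t)\ge0$, and $d(g_\varepsilon o,g_{\varepsilon\eta}o)=d(o,b^\eta to)$ for $\eta\in\{0,1\}$ is bounded.

The map $\varphi$ is injective. Equal images have equal heights, hence equal word lengths. Suppose two distinct words of equal length have the same image. Cancel the common prefix and exchange the words if necessary:
$$t g_\eta o=b\,t g_{\eta'}o,\qquad \eta,\eta' \text{ of the same length } k\ge0 .$$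
Moving the letters $t$ to the right, $g_\eta=b^{\eta_1}(tb^{\eta_2}t^{-1})(t^2b^{\eta_3}t^{-2})\cdots t^k\in B_0\cdots B_{k-1}t^k$. So $tg_\eta$, and likewise $tg_{\eta'}$, lies in $B_1\cdots B_kt^{k+1}$. The displayed equality says $b\in tg_\eta\,K\,(tg_{\eta'})^{-1}$, so
$$b\in B_1\cdots B_k\,(t^{k+1}Kt^{-k-1})\,B_k\cdots B_1\subseteq B_1\cdots B_kB_{k+1}B_k\cdots B_1\subseteq D_{k+1},$$
a contradiction. Lemma 1 with the binary tree gives $p_h<1$.

**Step 3: otherwise $B$ is absorbed.** Now $B\subseteq\bigcup_kD_k$. By compactness $B\subseteq D_k\subseteq\langle B_1,\dots,B_k\rangle$ for some $k\ge1$. Let $W=\langle B_0,\dots,B_{k-1}\rangle$. It is open, compactly generated, contains $B=B_0$, and lies in the normal subgroup $\Gamma^0$. Finally $tWt^{-1}=\langle B_1,\dots,B_k\rangle$ contains $B_1,\dots,B_{k-1}$, and also $B_0=B$. So $tWt^{-1}\supseteq W$. $\square$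

## 7. When the absorbing group is not compact

In $T\times\mathbb Z$ the absorbing group for $B=K\cdot\{-1,0,1\}$ is $K\times\mathbb Z$, which is not compact; it is the source of the quadrant. This is a general phenomenon.

**Lemma 3.** Let $W$ be a noncompact, compactly generated open subgroup with $K\subseteq W\subseteq\Gamma^0$, and let $\delta(t)>1$, $t^{-1}Wt\subseteq W$. Then $p_h<1$.

*Proof.* **Step 1: a transitive graph at constant height.** The purpose is to reduce to linear growth. Let $S=S^{-1}=KSK\ni1$ be a compact generating set of $W$ (enlarge any compact generating set). Let $Y$ be the graph on $Wo$ with $wo\sim w'o$ iff $w^{-1}w'\in S$ and $wo\neq w'o$. It is well defined and symmetric because $S=KSK=S^{-1}$, connected because $S$ generates, locally finite because $So$ is finite, and infinite because $W=WK$ is not compact. $W$ acts transitively on it. On $Wo$ we have $h=0$, and an edge from $wo$ to $wso$ has stretch $d(o,so)$, which is bounded for $s\in S$. If $\limsup|B_n^Y|/n=\infty$, DGRSY gives $p_c(Y)<1$ and Lemma 1 gives $p_h<1$.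

Assume from now on that $|B^Y_n|\le Cn$ for all $n\ge1$.

**Step 2: the structure of $W$.** We show that $W$ is, up to compact normal subgroup and finite index, $\mathbb Z$. Since $S^n=S^nK$ and $S^no=B_n^Y(o)$, we have $m(S^n)=m(K)|B_n^Y|\le C\,m(K)\,n$. By Losert's theorem $W$ has a compact normal subgroup $N$ with $W/N$ a Lie group. The images of compact open subgroups of $W$ form a base of neighborhoods of the identity in $W/N$, so $W/N$ is totally disconnected. In a Lie group the identity component is open; here it is trivial, so $W/N$ is discrete and $N$ is open. $W/N$ is finitely generated, and it is infinite because $W$ is not compact. The open increasing sets $S^k$ cover $W$, so $N\subseteq S^k$ for some $k$. Since $S^nN$ is a disjoint union of cosets of $N$, each of measure $m(N)$,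
$$|S^nN/N|=\frac{m(S^nN)}{m(N)}\le\frac{m(S^{n+k})}{m(N)},$$
which is at most linear in $n$. So $W/N$ is virtually $\mathbb Z$. A finite-index copy of $\mathbb Z$ contains a finite-index normal subgroup of $W/N$, again isomorphic to $\mathbb Z$. Its preimage $W^+$ is an open normal finite-index subgroup of $W$ containing $N$, with a continuous surjection $\chi:W^+\to\mathbb Z$ whose kernel is the compact group $N$. We use repeatedly:
$$\chi(w)=0\ \text{ whenever } w\in W^+ \text{ lies in a compact subgroup } L \text{ of } \Gamma. \tag{3}$$
Indeed $W^+$ is open, hence closed, in $\Gamma$, so $L\cap W^+$ is compact, and its image is a finite subgroup of $\mathbb Z$.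

**Step 3: how conjugation by $t$ acts on $\chi$.** Let $\psi(w)=t^{-1}wt$, an injective continuous endomorphism of $W$. Let $\nu=[W:W^+]$, choose $\sigma_0\in W^+$ with $\chi(\sigma_0)=1$, and put $\sigma=\sigma_0^{\nu}$, so $\chi(\sigma)=\nu$. For $j\ge0$, $\psi^j(\sigma)=\psi^j(\sigma_0)^{\nu}\in W^+$, because $W/W^+$ has order $\nu$. Let $W^{++}=W^+\cap\psi^{-1}(W^+)$, open and of finite index in $W^+$. Then every $\psi^j(\sigma)$ lies in $W^{++}$, since $\psi^j(\sigma)$ and $\psi^{j+1}(\sigma)$ lie in $W^+$. The kernel of $\chi$ on $W^{++}$ is $N\cap W^{++}$, a compact group. Its image under $\psi$ is a compact subgroup of $W^+$, which $\chi$ kills by (3). So $\chi\circ\psi$ on $W^{++}$ factors through $\chi(W^{++})$, a nonzero subgroup of $\mathbb Z$. Therefore $\chi\circ\psi=\lambda\chi$ on $W^{++}$ for some $\lambda\in\mathbb Q$, and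
$$\chi(\psi^j(\sigma))=\lambda^j\nu\in\mathbb Z\qquad(j\ge0). \tag{4}$$
If $\lambda=c/d$ in lowest terms, then $d^j\mid\nu$ for all $j$, so $d=1$ and $\lambda\in\mathbb Z$. Moreover $\lambda\ne0$: otherwise $\psi(\sigma)\in N$, so $\sigma$ lies in the compact subgroup $tNt^{-1}$, and (3) gives $\chi(\sigma)=0\neq\nu$.

**Step 4: $|\lambda|=1$ gives a quadrant.** On $\mathbb N^2$ let $\varphi(i,j)=\sigma^it^jo$. Then $h(\varphi(i,j))=j\log\delta(t)\ge0$. Steps in $j$ have length $d(o,to)$. Steps in $i$ have length $d(t^jo,\sigma t^jo)=d(o,\psi^j(\sigma)o)$. By (4), $\chi(\psi^j(\sigma))=\pm\nu$, so $\psi^j(\sigma)\in\sigma N\cup\sigma^{-1}N$, a compact set, and these lengths are bounded. For injectivity, $h$ determines $j$. If $\sigma^it^jo=\sigma^{i'}t^jo$, then $\sigma^{i-i'}\in t^jKt^{-j}$, so $\chi(\sigma^{i-i'})=0$ by (3) and $i=i'$. Lemma 1 applies.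

**Step 5: $|\lambda|\ge2$ gives a binary tree.** On the tree of finite words let $\varphi(\varepsilon)=g_\varepsilon o$, $g_\varepsilon=\sigma^{\varepsilon_1}t\cdots\sigma^{\varepsilon_n}t$. Since $\sigma t^k=t^k\psi^k(\sigma)$, moving all $t$ to the left gives
$$g_\varepsilon=t^nv_\varepsilon,\qquad v_\varepsilon=\prod_{i=1}^n\psi^{n-i+1}(\sigma)^{\varepsilon_i}\in W^+,\qquad \chi(v_\varepsilon)=\nu\sum_{i=1}^n\varepsilon_i\lambda^{n-i+1}.$$
Heights are $n\log\delta(t)\ge0$ and determine $n$; tree edges have stretch $d(o,\sigma^\eta to)$, $\eta\in\{0,1\}$. If $g_\varepsilon o=g_{\varepsilon'}o$ with both words of length $n$, then $v_\varepsilon^{-1}v_{\varepsilon'}\in K\cap W^+$, so $\chi(v_\varepsilon)=\chi(v_{\varepsilon'})$ by (3). That is, $\sum_{k=1}^n\eta_k\lambda^k=0$ with digit differences $\eta_k\in\{-1,0,1\}$. If not all vanish, take the least $k$ with $\eta_k\neq0$ and divide by $\lambda^k$: then $\lambda\mid\eta_k=\pm1$, impossible. So $\varphi$ is injective, and Lemma 1 applies. $\square$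

## 8. If (c) fails, there are heavy clusters for some $p<1$

We feed well-chosen sets $B$ into Lemma 2 and remove noncompact $W$ by Lemma 3. The claim is: if (c) fails, then $p_h<1$.

**Case $r\ge2$: two independent heights give a quadrant.** (Here (c) always fails, as it makes $\Lambda$ cyclic.) Choose $t_1,t_2$ with $\log\delta(t_i)>0$ linearly independent over $\mathbb Q$. We would like to use the vertices $t_1^it_2^jo$. They are distinct, but steps in $i$ need control, since $t_1,t_2$ need not commute. So let $c=t_1^{-1}t_2^{-1}t_1t_2\in\Gamma^0$ and $B=K\cup KcK\cup Kc^{-1}K$. Apply Lemma 2 with $t=t_2$. Either $p_h<1$, or we get an open compactly generated $W$ with $B\subseteq W\subseteq\Gamma^0$ and $t_2^{-1}Wt_2\subseteq W$. If $W$ is noncompact, Lemma 3 gives $p_h<1$.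

If $W$ is compact, let $\varphi(i,j)=t_1^it_2^jo$ on $\mathbb N^2$. The heights $i\log\delta(t_1)+j\log\delta(t_2)\ge0$ are distinct, so $\varphi$ is injective. Steps in $j$ have length $d(o,t_2o)$. Steps in $i$ have length $d(o,t_2^{-j}t_1t_2^jo)=d(o,t_1c_jo)$ with $c_j=t_1^{-1}t_2^{-j}t_1t_2^j$. Since $t_1^{-1}t_2^{-1}t_1=ct_2^{-1}$,
$$c_j=(ct_2^{-1})^jt_2^j=\prod_{i=0}^{j-1}t_2^{-i}c\,t_2^{i}\in W. \tag{5}$$
As $t_1W$ is compact, $t_1Wo$ is finite and these lengths are bounded. Lemma 1 gives $p_h<1$.

**Case $r=1$: choose $B$ so that absorption yields (c).** Choose $t$ with $\log\delta(t)=a>0$ generating $\Lambda$; then $\Gamma=\Gamma^0\langle t\rangle$. For $\gamma\in E$ put $n(\gamma)=\log\delta(\gamma)/a\in\mathbb Z$. Let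
$$B_+=\bigcup_{\gamma\in E}K\gamma t^{-n(\gamma)}K,\qquad B=B_+\cup B_+^{-1}\cup K\subseteq\Gamma^0 .$$
$E$ is a finite union of cosets of $K$ on each of which $n$ is constant, so $B$ is compact; and $1\in B=B^{-1}=KBK$. By Lemmas 2 and 3, either $p_h<1$ or there is a *compact* open subgroup $W$ with $B\subseteq W\subseteq\Gamma^0$ and $t^{-1}Wt\subseteq W$. In the latter case each $\gamma\in E$ equals $(\gamma t^{-n(\gamma)})t^{n(\gamma)}\in Wt^{n(\gamma)}$, so $\Gamma=\langle W,t\rangle$. As $W\subseteq tWt^{-1}$, the union $Q=\bigcup_{n\ge0}t^nWt^{-n}\subseteq\Gamma^0$ is increasing; it is a subgroup, normalized by $t$, containing $W$. So $Q\langle t\rangle$ is a subgroup containing $W$ and $t$, hence equal to $\Gamma$. If $gt^n\in\Gamma^0$ with $g\in Q$, then $\delta(t)^n=1$, so $n=0$. Thus $\Gamma^0=Q$, and (c) holds. So if (c) fails, $p_h<1$. $\square$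

## 9. Condition (c) blocks the way up

Assume (c). We show that upward growth is linear and $p_h=1$. The argument imitates §1, with $\Gamma/W$ playing the role of the tree.

**Step 1: normalize $W$.** The aim is that $W$ absorbs all generators. $a=\log\delta(t)>0$ generates $\Lambda$, since $\Gamma=\Gamma^0\langle t\rangle$. Write $\ell(x)=h(x)/a\in\mathbb Z$ and $L=\max_{e\in E}|\log\delta(e)|/a$. Since $E$ generates $\Gamma$ and $\Lambda\neq0$, $L\ge1$; an edge changes $\ell$ by at most $L$. Let $B\subseteq\Gamma^0$ be the compact set of §8, case $r=1$, for this $t$. It is covered by the increasing open groups $t^nWt^{-n}$, so one of them contains it. Replacing $W$ by that one preserves (c). So assume $K\subseteq B\subseteq W$. Then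
$$Wt\subseteq tW,\qquad\text{and every } e\in E \text{ is } ft^n \text{ with } f\in W,\ n=\log\delta(e)/a .$$

**Step 2: linear growth.** Let $x$ be the endpoint of a monotone path from $o$. By (2), $x=\gamma o$ with $\gamma=f_1t^{n_1}\cdots f_jt^{n_j}$, $f_i\in W$, and $n_i\ge0$ by monotonicity. By $Wt\subseteq tW$ we can move all $t$ to the left: $\gamma\in t^kW$ with $k=\sum n_i=\ell(x)$. So $x\in t^kWo$, a set of $|W/K|$ points. If $x\in B_n(o)$, then $0\le k\le Ln$. Hence $U_n\le(Ln+1)|W/K|$, which is (a).

**Step 3: a parent map on $\Gamma/W$.** Put $\mathrm{par}(gW)=gtW$. This is well defined because $Wt\subseteq tW$, it is $\Gamma$-equivariant, and $\mathrm{par}^n(gW)=gt^nW$ for $n\ge0$. Let $\pi(\gamma o)=\gamma W$. This is well defined since $K\subseteq W$, and its fibers have size $\kappa=|W/K|<\infty$. If $x=\gamma o$ and $y=\gamma eo$ are adjacent with $e=ft^n$ and $n\ge0$, then $\pi(x)=\gamma W=\gamma fW$ and $\pi(y)=\gamma ft^nW=\mathrm{par}^n(\pi(x))$, with $0\le n\le L$. If $n<0$, then $x=(\gamma e)e^{-1}o$ and $e^{-1}\in E$ has exponent $|n|$, so the same holds with $x,y$ exchanged.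 Each coset has finitely many children: by equivariance consider the cosets $g'W$ with $g'tW=W$, that is, $g'\in Wt^{-1}$. Since $t^{-1}W\subseteq Wt^{-1}$, we have $Wt^{-1}=Wt^{-1}W$, which contains $[W:t^{-1}Wt]$ cosets of $W$. This is finite as $W$ is compact and $t^{-1}Wt$ open.

**Step 4: finite bottlenecks.** Let $v_k=t^kW=\mathrm{par}^k(W)$ and, for $k\ge0$,
$$D_k=\{x:\mathrm{par}^j(\pi(x))=v_k\text{ for some }j\ge0\}\ni o,\qquad R_k=\pi^{-1}(\{v_{k+1},\dots,v_{k+L}\}),\quad|R_k|\le\kappa L .$$
Claim: every edge $xy$ with $x\in D_k$, $y\notin D_k$ has $y\in R_k$. If $\pi(x)=\mathrm{par}^n\pi(y)$ with $n\ge0$, then $y\in D_k$, a contradiction. So $\pi(y)=\mathrm{par}^n\pi(x)$ with $1\le n\le L$. Let $\mathrm{par}^j\pi(x)=v_k$. If $j\ge n$, then $\mathrm{par}^{j-n}\pi(y)=v_k$ and $y\in D_k$. So $j<n$, and $\pi(y)=\mathrm{par}^{n-j}(v_k)=v_{k+n-j}$ with $1\le n-j\le L$.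

**Step 5: for $p<1$ the top of $C(o)$ is finite.** Fix $p<1$. On $R_k$ the function $\ell$ takes values in $[k+1,k+L]$. If $|k-k'|\ge2L$, the levels of $R_k$ and $R_{k'}$ differ by at least $L+1$, so no edge is incident to both. The events "all edges incident to $R_{2Li}$ are closed", $i\ge0$, are therefore independent, with probabilities at least $(1-p)^{\deg(G)\kappa L}>0$. Almost surely one occurs, and then $C(o)\subseteq D_k$ for $k=2Li$, by Step 4. On $D_k$ we have $\ell\le k$, and each level of $D_k$ is finite: level $k-j$ consists of the $\pi$-preimages of the $j$-th generation descendants of $v_k$. So almost surely the set $\mathrm{Top}(C(o))$ of vertices of maximal $\ell$ in $C(o)$ is nonempty and finite. By transitivity this holds for all clusters.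

**Step 6: mass transport.** In §1 we computed an expected weight. In general the tool is the following identity. For $F\ge0$ invariant under the diagonal action of $\Gamma$,
$$\sum_yF(o,y)=\sum_xF(x,o)\,\mathbf w(x). \tag{6}$$
To prove it, compare orbits of $\Gamma_o=K$. Let $y=\gamma o$ and $x=\gamma^{-1}o$. Then $F(o,y)=F(\gamma^{-1}o,o)=F(x,o)$. The orbit $\Gamma_oy$ contributes $|\Gamma_oy|\,F(o,y)$ on the left. On the right, $\mathbf w$ is constant on $\Gamma_ox$ by (1), so this orbit contributes $|\Gamma_ox|\,\mathbf w(x)F(x,o)=|\Gamma_xo|\,F(x,o)$. Since $\Gamma_x=\gamma^{-1}K\gamma$, $|\Gamma_xo|=|\gamma^{-1}K\gamma o|=|\Gamma_oy|$. So the two contributions agree. Finally $\Gamma_oy\mapsto\Gamma_ox$ is a bijection of the set of $\Gamma_o$-orbits, as it corresponds to $K\gamma K\mapsto K\gamma^{-1}K$.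

**Step 7: finite tops imply finite weight.** Let each vertex send unit mass, spread evenly over the top of its cluster:
$$F(x,y)=\mathbb E_p\left[\frac{\mathbf 1\{y\in\mathrm{Top}(C(x)),\ |\mathrm{Top}(C(x))|<\infty\}}{|\mathrm{Top}(C(x))|}\right].$$
It is diagonally invariant, since each $\gamma$ shifts $\ell$ by a constant. If $o\in\mathrm{Top}(C(x))$, then $C(x)=C(o)$; so (6) reads
$$\mathbb E_p\left[\frac{\mathbf w(C(o))}{|\mathrm{Top}(C(o))|};\ o\in\mathrm{Top}(C(o)),\ |\mathrm{Top}(C(o))|<\infty\right]=\sum_yF(o,y)\le1 .$$
So almost surely, if $o$ is in the top of $C(o)$ and the top is finite, then $\mathbf w(C(o))<\infty$. By transitivity this holds almost surely for every vertex in place of $o$. Apply it to a vertex of $\mathrm{Top}(C(o))$, which by Step 5 is almost surely nonempty and finite: $\mathbf w(C(o))<\infty$ almost surely, for every $p<1$. At $p=1$ the cluster is $V$, which contains all $t^no$, $n\ge0$, and is heavy. Hence $p_h=1$, which is (b). $\square$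

## 10. Linear upward growth forces (c)

The plan is to watch the sets of vertices at level $m$ reachable from $x$. Linearity makes their sizes bounded, hence eventually constant, so these finite sets stop depending on $x$. Their stabilizers will give $W$. The first two lemmas do not assume linearity.

**Lemma 4.** If $r\ge2$, then $U_n'\ge\binom{n+2}2$ for all $n$. If $r=1$, consider the graph of those edges of $G$ that join vertices of equal weight, and call its components *flat components*. If they are infinite, then again $U_n'\ge\binom{n+2}2$ for all $n$.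

*Proof.* Let $r\ge2$. Since $E=E^{-1}$ generates $\Gamma$, there are $e_1,e_2\in E$ with $\log\delta(e_i)>0$ independent over $\mathbb Q$. The path $o,e_1o,\dots,e_1^io,e_1^ie_2o,\dots,e_1^ie_2^jo$ is monotone of length $i+j$. Its endpoints, for $i+j\le n$, have distinct heights, so there are $\binom{n+2}2$ of them.

Let $r=1$. By (1) and transitivity all flat components are isomorphic. Suppose they are infinite, and take $e\in E$ with $\log\delta(e)>0$. The vertex $e^jo$ is reached by a monotone path of length $j$, and from it flat paths of length at most $n-j$ reach at least $n-j+1$ vertices of equal weight, since an infinite connected graph has at least $s+1$ vertices in each ball of radius $s$. Different $j$ give different weights, so $U_n'\ge\sum_{j=0}^n(n-j+1)=\binom{n+2}2$. $\square$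

**Notation for $r=1$ with flat components of finite size $f$.** Let $a>0$ generate $\Lambda$, $\ell=h/a:V\to\mathbb Z$ and $\ell(\gamma)=\ell(\gamma o)$, so $\ell(\gamma x)=\ell(\gamma)+\ell(x)$. Let $S=\{\ell(e):e\in E,\ \ell(e)>0\}$ and $L=\max S$. Since $E=E^{-1}$ generates $\Gamma$ and $\ell(\Gamma)=\mathbb Z$, $\gcd S=1$; choose $k_0\ge1$ such that every integer $\ge k_0$ is a sum of elements of $S$. Let
$$U_{[m]}(x)=\{y\in U(x):\ell(y)=m\},\qquad u_k=|U_{[\ell(x)+k]}(x)|\quad(k\ge0).$$
Since $U(\gamma x)=\gamma U(x)$, we have $\gamma U_{[m]}(x)=U_{[m+\ell(\gamma)]}(\gamma x)$, and $u_k$ does not depend on $x$. In the tree of §1, $u_k=1$ for all $k$.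

**Lemma 5.** In this notation, $u_k<\infty$ for all $k\ge0$, and
$$\sum_{j\le k}u_j\le U'_{f(k+1)}, \tag{7}$$
$$u_j\ge u_k\qquad\text{whenever } j\ge k+k_0. \tag{8}$$

*Proof.* A vertex of $U_{[k]}(o)$ is reached by a monotone path with at most $k$ strictly increasing steps, since each raises $\ell$ by at least $1$. Between them are at most $k+1$ flat segments, each of which may be shortened to length at most $f-1$. The length is at most $k+(k+1)(f-1)\le f(k+1)$. This gives $u_k<\infty$ and (7). For (8) put $s=j-k\ge k_0$. As $s$ is a sum of elements of $S$, there is $y\in U_{[s]}(o)$ (follow the corresponding $e$'s). Since $y\in U(o)$, $U(y)\subseteq U(o)$, so $U_{[j]}(y)\subseteq U_{[j]}(o)$, that is, $u_k=u_{j-s}\le u_j$. $\square$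

Assume now that $U_n'\le Cn$ for all $n\ge1$ (which follows from $U_n\le Cn$). By Lemma 4, $r=1$ and flat components are finite, so the notation and Lemma 5 apply.

**Step 1: the numbers $u_k$ stabilize.** For $k\ge1$, (8) and (7) give
$$k\,u_k\le\sum_{j=k+k_0}^{2k+k_0-1}u_j\le U'_{f(2k+k_0)}\le Cf(2k+k_0),$$
so $(u_k)$ is bounded. Let $u^*=\max_ku_k=u_{k_1}$ and $k_2=k_1+k_0\ge1$. By (8), $u_j=u^*\ge u_0\ge1$ for all $j\ge k_2$.

**Step 2: reachable sets stop depending on the starting point.** If $y\in U(x)$ and $m\ge\ell(y)+k_2$, then $U_{[m]}(y)\subseteq U_{[m]}(x)$. Both sets have $u^*$ elements, because $m-\ell(x)\ge m-\ell(y)\ge k_2$. Hence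
$$y\in U(x)\ \Longrightarrow\ U_{[m]}(y)=U_{[m]}(x)\quad\text{for all } m\ge\ell(y)+k_2. \tag{9}$$
Of two adjacent vertices one lies in $U$ of the other. So by connectedness, for all $x,y\in V$,
$$U_{[m]}(x)=U_{[m]}(y)\quad\text{for all large } m. \tag{10}$$

**Step 3: compact open stabilizers $W_m$.** Fix $t$ with $\ell(t)=1$, and by (10) an $m_0\ge k_2$ with $U_{[m]}(to)=U_{[m]}(o)$ for all $m\ge m_0$. For $m\ge m_0$ let
$$W_m=\{\gamma\in\Gamma^0:\gamma U_{[m]}(o)=U_{[m]}(o)\},$$
the stabilizer in $\Gamma^0$ of a nonempty finite set. It is closed, and a vertex $z$ of the set has a finite $W_m$-orbit, so $W_m$ is a finite union of cosets of the compact group $W_m\cap\Gamma_z$; so $W_m$ is compact. It contains the pointwise stabilizer of the set, which is open, and which lies in $\Gamma^0$ because it is compact; so $W_m$ is open. Three properties: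

* $tW_mt^{-1}=W_{m+1}$. Indeed $\Gamma^0$ is normal and $tU_{[m]}(o)=U_{[m+1]}(to)=U_{[m+1]}(o)$.
* $W_m\subseteq W_{m'}$ if $m'\ge m+k_2$. Let $\gamma\in W_m$ and $z\in U_{[m]}(o)$. Then $\gamma z\in U_{[m]}(o)$, and two applications of (9) give $\gamma U_{[m']}(o)=\gamma U_{[m']}(z)=U_{[m']}(\gamma z)=U_{[m']}(o)$.
* $\bigcup_{m\ge m_0}W_m=\Gamma^0$. For $\gamma\in\Gamma^0$, $\gamma U_{[m]}(o)=U_{[m]}(\gamma o)=U_{[m]}(o)$ for large $m$, by (10).

**Step 4: assemble $W$.** The $W_m$ are nested only with gap $k_2$, so we combine $k_2$ of them. Let $W=\langle W_{m_0},\dots,W_{m_0+k_2-1}\rangle$. It is open, and by the second property contained in the compact group $W_{m_0+2k_2}$; open subgroups are closed, so $W$ is compact. Next, $tWt^{-1}=\langle W_{m_0+1},\dots,W_{m_0+k_2}\rangle\supseteq W$, because $W_{m_0}\subseteq W_{m_0+k_2}$. Further $\bigcup_{n\ge0}t^nWt^{-n}\supseteq\bigcup_{m\ge m_0}W_m=\Gamma^0$, and the reverse inclusion holds as $W\le\Gamma^0$. Since $\ell(t)=1$, $\delta(t)=e^a>1$ and $\Gamma=\Gamma^0\langle t\rangle$. This is (c). $\square$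

**Equivalence of (a), (b), (c).** This section gives (a)$\Rightarrow$(c), §9 gives (c)$\Rightarrow$(a) and (c)$\Rightarrow$(b), and §8 gives (b)$\Rightarrow$(c). So upward growth is nonlinear if and only if $p_h<1$. This section used only the bound on $U_n'$, while §9 bounded $U_n$; so $U_n$ and $U_n'$ are linear simultaneously.

## 11. The tree with a fixed end behind condition (c)

**(c)$\Rightarrow$(d): the cosets of $W$ form the tree.** As in §9, Step 1, take $K\subseteq W$, and use $\mathrm{par}$ and $\pi$ from Step 3 there. Let $T$ have vertex set $\Gamma/W$ and edges joining $gW$ to $\mathrm{par}(gW)$. The level $\log\delta(g)/a$ of $gW$ is well defined, and a parent is one level higher than its child. Each vertex has one parent and $[W:t^{-1}Wt]=[tWt^{-1}:W]=m(tWt^{-1})/m(W)=\delta(t)$ children. So $T$ is locally finite, and it is infinite since it has vertices at all levels.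

There are no cycles: a vertex of minimal level on a cycle would have two distinct neighbors at higher level, so two parents. $T$ is connected, because any two vertices have a common ancestor. Translating, consider $W$ and $\gamma W$ with $\gamma=ft^m$, $f\in\Gamma^0$. For large $n\ge\max(m,0)$ we have $f\in t^nWt^{-n}$, so
$$\mathrm{par}^{n-m}(ft^mW)=ft^nW=t^nW=\mathrm{par}^n(W).$$
So $T$ is a tree on which $\Gamma$ acts vertex-transitively. The rays $v,\mathrm{par}(v),\mathrm{par}^2(v),\dots$ all merge and define one end, which $\Gamma$ fixes as $\mathrm{par}$ is equivariant. The map $\pi:V\to\Gamma/W$ is equivariant with finite fibers.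

**(d)$\Rightarrow$(c): a vertex stabilizer of the tree is $W$.** Let $\pi$ be the given map, $v_0=\pi(o)$, and $W$ the stabilizer of $v_0$ in $\Gamma$. By equivariance $K\subseteq W$, and $Wo$ lies in the fiber over $v_0$, so $[W:K]=|Wo|<\infty$ and $W$ is compact and open. Let $\mathrm{par}$ be the parent map toward the fixed end; it is $\Gamma$-equivariant. Let $b:\Gamma\to\mathbb Z$ be the level homomorphism, that is, the amount by which an element raises levels. By transitivity there is $t$ with $tv_0=\mathrm{par}(v_0)$. Then $b(t)=1$, and $t^nv_0=\mathrm{par}^n(v_0)$ by induction, since $t^n\mathrm{par}(v_0)=\mathrm{par}(t^nv_0)$.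

$W$ fixes $\mathrm{par}(v_0)=tv_0$, whose stabilizer is $tWt^{-1}$; so $W\subseteq tWt^{-1}$. If $b(g)=0$, then $gv_0$ and $v_0$ have the same level and their rays to the end merge, so $\mathrm{par}^n(gv_0)=\mathrm{par}^n(v_0)$ for some $n$. That is, $gt^nv_0=t^nv_0$, so $g\in t^nWt^{-n}$. Conversely elements of $t^nWt^{-n}$ fix a vertex and have $b=0$. So $\ker b=\bigcup_{n\ge0}t^nWt^{-n}$, a union of compact groups, whence $\ker b\subseteq\Gamma^0$. As $\Gamma=\ker b\,\langle t\rangle$ and $\delta\not\equiv1$, $\delta(t)\ne1$. Also $\delta(t)=m(tWt^{-1})/m(W)=[tWt^{-1}:W]\ge1$, so $\delta(t)>1$. If $gt^n\in\Gamma^0$ with $g\in\ker b$, then $n=0$; hence $\Gamma^0=\ker b$. This is (c), and the Main Theorem is proved. $\square$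

## 12. Independence of the edge set, integrality, and the quadratic gap

**Complement (2).** $\mathrm{Aut}(G)$ is closed in the group of permutations of $V$ with pointwise convergence of permutations and their inverses; so $\Gamma$ is closed there, and hence closed in $\mathrm{Aut}(G')$ for every $\Gamma$-invariant, locally finite, connected graph $G'$ on $V$. Condition (c) mentions only the topological group $\Gamma$ and $\delta$, and (d) mentions only $\Gamma$ acting on $V$; neither changes with the edge set. By the Main Theorem, neither do the linearity of upward growth and "$p_h<1$".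

**Complement (3).** If $p_h=1$, then (c) holds. So $\delta(t)=[tWt^{-1}:W]$ is an integer $q$, with $q\ge2$ as $\delta(t)>1$, and $\delta(\Gamma)=\delta(t)^{\mathbb Z}=q^{\mathbb Z}$.

**Complement (1).** By Lemma 4, if $r\ge2$, or if $r=1$ and flat components are infinite, then $U_n\ge U_n'\ge\binom{n+2}2$ and we are done. So let $r=1$ with flat components of size $f<\infty$, and use the notation of §10 and Lemma 5, which did not assume linearity.

**Step 1: windows of levels.** Single levels may be skipped by a monotone path, so we group $L$ consecutive ones. For $k\ge0$ let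
$$A_k(x)=\{y\in U(x):\ell(x)+k\le\ell(y)<\ell(x)+k+L\},\qquad a_k=|A_k(x)|=\sum_{i=0}^{L-1}u_{k+i}.$$
Steps raise $\ell$ by at most $L$, so the first vertex of level at least $\ell(x)+k$ on a monotone path from $x$ lies in $A_k(x)$. Hence
$$U_{[m]}(x)=\bigcup_{z\in A_k(x)}U_{[m]}(z)\qquad(m\ge\ell(x)+k). \tag{11}$$
For an edge $xy$ with $\ell(y)-\ell(x)=s\in S$ we have $U(y)\subseteq U(x)$ and $\ell(y)+k=\ell(x)+k+s$. So $A_k(y)\subseteq A_{k+s}(x)$ and $a_{k+s}\ge a_k$. Such an edge exists for every $s\in S$.

**Step 2: if the windows ever stop growing, growth is linear.** Suppose that for some $k$ we have $a_{k+s}=a_k$ for all $s\in S$. Then $A_k(y)=A_{k+s}(x)$ for every such edge. By (11), used for $x$ with $k+s$ and for $y$ with $k$, $U_{[m]}(x)=U_{[m]}(y)$ for $m\ge\ell(y)+k$. Counting, $u_{j+s}=u_j$ for all $j\ge k$ and $s\in S$. So $(u_j)$ is bounded. A vertex of $U(o)\cap B_n(o)$ has level between $0$ and $Ln$, so $U_n\le\sum_{j\le Ln}u_j\le C'n$ for all $n\ge1$.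

**Step 3: otherwise growth is at least quadratic.** Now for every $k$ there is $s\in S$ with $a_{k+s}\ge a_k+1$. Starting from $k^{(0)}=0$ we get $k^{(i)}$ with $k^{(i+1)}-k^{(i)}\in S$ and $a_{k^{(i+1)}}\ge a_{k^{(i)}}+1$. So $k^{(i)}\le Li$, and $a_{k^{(i)}}\ge i+1$ since $a_0\ge u_0\ge1$. For $k\ge k_0$ let $i=\lfloor(k-k_0)/L\rfloor$. Then $k\ge k^{(i)}+k_0$, so by (8), term by term,
$$a_k\ge a_{k^{(i)}}\ge i+1\ge\frac{k-k_0}{L}.$$
Each $u_j$ occurs in at most $L$ of the sums $a_k$, so $\sum_{j\le m}u_j\ge\frac1L\sum_{0\le k\le m-L+1}a_k\ge c_1m^2$ for all large $m$, with some $c_1>0$. By (7), $U'_{f(m+1)}\ge c_1m^2$ for large $m$. Since $U_n'\ge1$ is nondecreasing in $n$, $U_n'\ge cn^2$ for all $n\ge1$ with some $c>0$. $\square$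

The exponent $2$ in the gap cannot be raised: for $T\times\mathbb Z$ in §2 we computed $U_n=(n+1)^2$.
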